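# Simple solutions of the Yang–Baxter equation with $m^2n$ elements

## An explicit solution on $\mathbb Z/m\times\mathbb Z/m\times\mathbb Z/n$

For a statement $P$, write $[P]=1$ if $P$ holds and $[P]=0$ otherwise. This number is read in $\mathbb Z/m$ or in $\mathbb Z/n$, according to where it is added. If $n=1$, then $\mathbb Z/n=\{0\}$ and every equality in it is true.

**Theorem A.** Let $m>1$ and $n\ge 1$ be integers and let $X=\mathbb Z/m\times\mathbb Z/m\times\mathbb Z/n$, so $|X|=m^2n$. For $x=(a,z,c)$ and $y=(b,w,e)$ in $X$ put
$$r(x,y)=\big((b-z,\;w-\eta,\;e-\varepsilon),\ (a+w-\eta,\;z+\eta,\;c+\varepsilon)\big),\tag{1}$$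
where $\varepsilon=[\,b=a+z\,]$ and $\eta=[\,b=a+z\,]\,[\,e=c+\varepsilon\,]$. Then $(X,r)$ is a simple solution of the Yang–Baxter equation.

In particular, for all integers $m,n>1$ there exists a simple solution of cardinality $m^2n$. This answers a question about which cardinalities occur. The setting is the paper of Ferran Cedó and Jan Okniński, "Simple solutions of the Yang–Baxter equation of cardinality $p^n$", arXiv:2407.07907 (2024). A known result of Cedó and Okniński gives simple solutions of cardinality $p^2n$ when $n>1$ and $p$ is a prime dividing $q-1$ for every prime divisor $q$ of $n$. An example of a simple solution of non-square cardinality is also known. The question is whether every $m^2n$ with $m,n>1$ occurs, with no arithmetic condition linking $m$ and $n$. By Theorem A the answer is yes. Since the theorem allows $n=1$, it also leads to a description of all finite cardinalities.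

**Theorem B.** Let $N>1$ be an integer. There is a simple solution of cardinality $N$ if and only if $N$ is prime or $N$ is divisible by the square of a prime.

Theorem A and the "if" half of Theorem B will be proved completely. The "only if" half uses one published theorem, which will be quoted at the place where it is needed.

## Solutions, homomorphisms and simplicity

**Definition (solution).** Let $X$ be a non-empty set and $r:X\times X\to X\times X$ a map, written $r(x,y)=(\sigma_x(y),\gamma_y(x))$. We call $(X,r)$ a *solution* if it satisfies three conditions: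

- it is involutive: $r^2=\mathrm{id}$;
- it is non-degenerate: all maps $\sigma_x$ and $\gamma_y$ are bijections of $X$;
- it satisfies the Yang–Baxter equation on $X^3$,
$$r_{12}r_{23}r_{12}=r_{23}r_{12}r_{23},\qquad r_{12}=r\times\mathrm{id}_X,\quad r_{23}=\mathrm{id}_X\times r.\tag{2}$$

The first example is the flip $r(x,y)=(y,x)$, where all $\sigma_x$ and $\gamma_y$ are the identity; we call it the *trivial* solution. More generally, take a bijection $\sigma$ of $X$ and put $r(x,y)=(\sigma(y),\sigma^{-1}(x))$. Then $r^2=\mathrm{id}$, and both sides of (2) send $(x,y,z)$ to $(\sigma^2(z),y,\sigma^{-2}(x))$. So this is a solution; we call it the *permutation solution* of $\sigma$.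

**Definition (homomorphism).** Let $(X,r)$ and $(Y,s)$ be solutions, with $s(t,z)=(\sigma'_t(z),\gamma'_z(t))$. A *homomorphism* $f:(X,r)\to(Y,s)$ is a map $f:X\to Y$ with $f(\sigma_x(y))=\sigma'_{f(x)}(f(y))$ and $f(\gamma_y(x))=\gamma'_{f(y)}(f(x))$ for all $x,y\in X$. An *epimorphism* is a surjective homomorphism.

A bijective homomorphism is an isomorphism: apply $f^{-1}$ to both identities.

**Definition (simple).** A solution $(X,r)$ is *simple* if $|X|>1$ and, for every epimorphism $f:(X,r)\to(Y,s)$, either $f$ is an isomorphism or $|Y|=1$.

For example, the permutation solution of $\sigma(y)=y-1$ on $\mathbb Z/4$ is not simple, because reduction modulo $2$ is an epimorphism onto the permutation solution of $y\mapsto y-1$ on $\mathbb Z/2$.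

## One identity in place of the Yang–Baxter equation

Checking (2) directly for (1) would mean following three points through three maps, with indicator functions at each stage. It is much easier to work with the inverses $L_x=\sigma_x^{-1}$.

**Lemma 1.** Let $X$ be a non-empty set with bijections $L_x:X\to X$ $(x\in X)$ satisfying
$$L_{L_u(v)}L_u=L_{L_v(u)}L_v\qquad(u,v\in X).\tag{3}$$
Put $\sigma_x=L_x^{-1}$, $\gamma_y(x)=L_{\sigma_x(y)}(x)$ and $r(x,y)=(\sigma_x(y),\gamma_y(x))$. If all $\gamma_y$ are bijective, then $(X,r)$ is a solution.

*Proof.* Non-degeneracy holds by assumption. We show that $r$ becomes a coordinate swap after a change of variables. By definition,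
$$r(u,L_u(v))=(v,L_v(u))\qquad(u,v\in X),\tag{4}$$
since $\sigma_u(L_u(v))=v$ and $\gamma_{L_u(v)}(u)=L_v(u)$. Every pair has the form $(u,L_u(v))$, because $L_u$ is bijective. In these terms $r$ exchanges $u$ and $v$, so $r^2=\mathrm{id}$.

For triples, define
$$\Phi:X^3\to X^3,\qquad \Phi(u,v,w)=\big(u,\;L_u(v),\;L_{L_u(v)}L_u(w)\big).$$
This is a bijection: the first coordinate gives $u$, the second then gives $v$, and the third then gives $w$. By (4), and then by (3) applied to $w$,
$$r_{12}\Phi(u,v,w)=\big(v,\,L_v(u),\,L_{L_u(v)}L_u(w)\big)=\big(v,\,L_v(u),\,L_{L_v(u)}L_v(w)\big)=\Phi(v,u,w).$$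
Applying (4) to the pair $L_u(v),L_u(w)$ in place of $u,v$,
$$r_{23}\Phi(u,v,w)=\big(u,\,L_u(w),\,L_{L_u(w)}L_u(v)\big)=\Phi(u,w,v).$$
So $\Phi$ conjugates $r_{12}$ and $r_{23}$ into the transpositions $\tau_{12}$ and $\tau_{23}$ of the coordinates of $X^3$. These satisfy $\tau_{12}\tau_{23}\tau_{12}=\tau_{23}\tau_{12}\tau_{23}$, so (2) holds. $\square$

This is Rump's correspondence. The converse is equally short, and we need it for homomorphisms and for Theorem B.

**Lemma 2.** Let $(X,r)$ be a solution and $L_x=\sigma_x^{-1}$. Then $\gamma_y(x)=L_{\sigma_x(y)}(x)$ and (3) holds. A map $f:X\to Y$ between solutions that satisfies the first condition of a homomorphism also satisfies the second; and the first condition is equivalent to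
$$f(L_x(y))=L'_{f(x)}(f(y))\qquad(x,y\in X),\tag{5}$$
where $L'_t=(\sigma'_t)^{-1}$.

*Proof.* The first coordinate of $r^2(x,y)=(x,y)$ reads $\sigma_{\sigma_x(y)}(\gamma_y(x))=x$, which is the formula for $\gamma_y(x)$. Next compare the first coordinates of the two sides of (2) on $(x,y,z)$. The left side gives $\sigma_{\sigma_x(y)}\sigma_{\gamma_y(x)}(z)$ and the right side gives $\sigma_x\sigma_y(z)$. Hence $\sigma_x\sigma_y=\sigma_{\sigma_x(y)}\sigma_{\gamma_y(x)}$. Put $x=u$ and $y=L_u(v)$. Then $\sigma_x(y)=v$ and $\gamma_y(x)=L_v(u)$, so $\sigma_u\sigma_{L_u(v)}=\sigma_v\sigma_{L_v(u)}$. Taking inverses gives (3).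

The first condition says $f\sigma_x=\sigma'_{f(x)}f$. Composing with $L_x$ on the right and $L'_{f(x)}$ on the left turns it into $L'_{f(x)}f=fL_x$, which is (5), and this can be reversed. Given both forms,
$$f(\gamma_y(x))=f\big(L_{\sigma_x(y)}(x)\big)=L'_{f(\sigma_x(y))}(f(x))=L'_{\sigma'_{f(x)}(f(y))}(f(x))=\gamma'_{f(y)}(f(x)).\qquad\square$$

Let $f$ be an epimorphism and write $x\sim x'$ when $f(x)=f(x')$. The right side of (5) depends only on $f(x)$ and $f(y)$, so
$$x\sim x',\quad y\sim y'\ \Longrightarrow\ L_x(y)\sim L_{x'}(y').\tag{6}$$
Every proof of simplicity below has the same form: if an equivalence relation satisfying (6) identifies two distinct points, then it identifies all points.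

## Prime cardinality, and four points

**A prime number of points.** Let $p$ be prime, $X=\mathbb Z/p$, and $L_x=T$ for all $x$, where $T(y)=y+1$. Both sides of (3) are $T^2$, and $\gamma_y=T$ is bijective, so Lemma 1 gives a solution, namely $r(x,y)=(y-1,x+1)$. Let $f$ be an epimorphism. By (6), $T$ maps each $\sim$-class into a $\sim$-class. Since $T$ is a $p$-cycle, its powers carry any point to any other, and they carry any class injectively into any other class. So all classes have the same size. This size divides $p$, hence is $1$ or $p$. In the first case $f$ is bijective; in the second $|Y|=1$. The solution is simple.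

On $\mathbb Z/4$ this argument fails, since there are classes of size $2$. Simplicity needs maps $L_x$ that truly depend on $x$.

**Two coordinates.** Let $X=\mathbb Z/m\times\mathbb Z/m$ and try
$$L_{(a,z)}(a',z')=\big(a'+z,\;z'+j(a,a')\big),$$
so that the second coordinate of $x$ tells $L_x$ how far to move the first coordinate. Let us see what (3) demands of $j$. For $x=(a,z)$, $x'=(a',z')$, $x''=(a'',z'')$,
$$L_{L_x(x')}L_x(x'')=\big(a''+z+z'+j(a,a'),\ \ z''+j(a,a'')+j(a'+z,a''+z)\big),$$
and (3) says that this is unchanged when $x$ and $x'$ are exchanged. It suffices that $j$ is symmetric and invariant under simultaneous translation, since then the second coordinate is $z''+j(a,a'')+j(a',a'')$.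

The choice $j=1$ is too simple. Here $\sigma_{(a,z)}(b,w)=(b-z,w-1)$ and $\gamma_{(b,w)}(a,z)=(a+w-1,z+1)$, which is bijective, so we do get a solution. But $(a,z)\mapsto z$ satisfies (5) with target the permutation solution of $y\mapsto y-1$ on $\mathbb Z/m$. The second coordinate moves without consulting the first, so the first can be forgotten. The remedy is to let $j$ read the first coordinates, and the simplest such choice is
$$L_{(a,z)}(a',z')=\big(a'+z,\;z'+[a=a']\big).\tag{7}$$

**The case $m=2$ by hand.** Write $az$ for the point $(a,z)$. From (7),
$$L_{00}=(00\;\;01),\qquad L_{10}=(10\;\;11),\qquad L_{01}=(00\;\;11\;\;01\;\;10),\qquad L_{11}=(00\;\;10\;\;01\;\;11)$$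
in cycle notation. For instance $L_{01}(00)=(0+1,\,0+[0=0])=11$ and $L_{01}(11)=(1+1,\,1+[0=1])=01$. This will turn out to be the case $m=2$, $n=1$ of Theorem A. Let $\sim$ satisfy (6) and identify two distinct points.

Suppose first that $y\sim y'$ with $y\in\{00,01\}$ and $y'\in\{10,11\}$. The map $L_{00}$ fixes $y'$ and swaps $00$ with $01$, so the class of $y'$ contains both $00$ and $01$. The map $L_{10}$ fixes $y$ and swaps $10$ with $11$, so the class also contains both $10$ and $11$. Everything is identified.

Suppose next that $00\sim01$. By (6), $L_{00}(00)\sim L_{01}(00)$, that is, $01\sim11$, and we are in the first case. Likewise $10\sim11$ gives $L_{10}(00)\sim L_{11}(00)$, that is, $00\sim10$. So the relation has only one class.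

Two mechanisms were at work: a map that fixes one point of an identified pair and moves the other, and the fact that distinct second coordinates act with distinct shifts. Both return in the general proof.

## A third coordinate that moves and is also read

To reach $m^2n$ points, add a coordinate $c\in\mathbb Z/n$ to (7). Assume $n>1$ in this section. The natural first attempts go wrong in three different ways, and together they force the final formula.

**Attempt 1: $c$ moves but nobody reads it.** Let
$$L_{(a,z,c)}(a',z',c')=\big(a'+z,\;z'+[a=a'],\;c'+[a=a']\big).$$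
Identity (3) holds, since the coordinates of $L_{L_x(x')}L_x(x'')$ are $a''+z+z'+[a=a']$, then $z''+[a=a'']+[a'=a'']$, then $c''+[a=a'']+[a'=a'']$. With $\varepsilon=[b=a+z]$ one finds $\sigma_x(y)=(b-z,w-\varepsilon,e-\varepsilon)$ and $\gamma_y(x)=(a+w-\varepsilon,\,z+\varepsilon,\,c+\varepsilon)$. The sum of the first two coordinates of $\gamma_y(x)$ is $a+z+w$, so the image determines $\varepsilon$ and then $x$. Thus this is a solution. But $(a,z,c)\mapsto(a,z)$ satisfies (5) with target the solution of (7), which has $m^2>1$ points. Since $n>1$, this epimorphism is not injective, so the solution is not simple.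

**Attempt 2: $c$ is read but does not move.** Let
$$L_{(a,z,c)}(a',z',c')=\big(a'+z,\;z'+[a=a'][c=c'],\;c'\big).$$
Again (3) holds: the coordinates are $a''+z+z'+[a=a'][c=c']$, then $z''+[a=a''][c=c'']+[a'=a''][c'=c'']$, then $c''$. With $\varepsilon=[b=a+z]$ and $\eta=\varepsilon[e=c]$ one gets $\gamma_y(x)=(a+w-\eta,\,z+\eta,\,c)$, and the sum of the first two coordinates gives $\varepsilon$, hence $\eta$, hence $x$. But $(a,z,c)\mapsto c$ is an epimorphism onto the trivial solution on $\mathbb Z/n$. So this is not simple either.

**Attempt 3: $c$ moves and is read, carelessly.** Let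
$$L_{(a,z,c)}(a',z',c')=\big(a'+z,\;z'+[c=c'],\;c'+[a=a']\big).$$
Now the second coordinate of $L_{L_x(x')}L_x(x'')$ is
$$z''+[c=c'']+\big[\,c'+[a=a']=c''+[a=a'']\,\big].$$
The point at which this stops working is visible: comparing $c'$ with $c''$ *after* $L_x$ has acted is not the same as comparing them before, because $L_x$ may have moved only one of them. For $n\ge3$ this breaks (3). Take $a=a'=0$, $a''=1$, $c=c''=0$, $c'=1$. The expression is $z''+1+[2=0]=z''+1$, while after exchanging $x$ and $x'$ it is $z''+[1=0]+[1=0]=z''$. These differ in $\mathbb Z/m$.

**The guarded comparison.** The amount by which $L_x$ moves $c'$ is $[a=a']$, which depends on $x'$ only through $a'$. So two points with the *same* first coordinate have their third coordinates moved by the same amount, and a comparison of third coordinates is then undisturbed. We should therefore compare $c$ with $c'$ only when $a=a'$. This leads to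
$$L_{(a,z,c)}(a',z',c')=\big(a'+z,\ \ z'+[a=a'][c=c'],\ \ c'+[a=a']\big).\tag{8}$$
When $n=1$ this is (7).

Here is a numerical check of (1) against (8) with $m=2$, $n=3$. Let $x=(0,1,0)$ and $y=(1,0,0)$. Then $\varepsilon=[1=0+1]=1$ and $\eta=[0=0+1]=0$, so (1) gives $r(x,y)=\big((0,0,2),(0,1,1)\big)$. From (8), $L_x(0,0,2)=(1,\,0+[0=2],\,2+1)=(1,0,0)=y$ and $L_{(0,0,2)}(x)=(0,\,1+[2=0],\,0+1)=(0,1,1)$, as (4) requires.

## The maps (8) define the solution (1)

From here on $m>1$ and $n\ge1$ are arbitrary and $L_x$ is given by (8).

**Step 1: each $L_x$ is bijective.** This is the first hypothesis of Lemma 1. In (8), the first coordinate of the image determines $a'$; then the third determines $c'$; then the second determines $z'$. So $L_x$ is injective, and $X$ is finite.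

**Step 2: identity (3) holds.** Let $x=(a,z,c)$, $x'=(a',z',c')$, $x''=(a'',z'',c'')$. We compute $L_{L_x(x')}L_x(x'')$ and check that it is symmetric in $x$ and $x'$. By (8),
$$L_x(x')=\big(a'+z,\;z'+[a=a'][c=c'],\;c'+[a=a']\big),$$
$$L_x(x'')=\big(a''+z,\;z''+[a=a''][c=c''],\;c''+[a=a'']\big).$$
Now apply (8) again, with $L_x(x')$ as the index.

The first coordinate is $a''+z+z'+[a=a'][c=c']$, which is symmetric.

The third coordinate is $c''+[a=a'']+[a'+z=a''+z]=c''+[a=a'']+[a'=a'']$, which is symmetric.

The second coordinate is
$$z''+[a=a''][c=c'']+[a'=a'']\cdot\big[\,c'+[a=a']=c''+[a=a'']\,\big].$$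
If $a'\neq a''$, the last product is $0$. If $a'=a''$, then $[a=a']=[a=a'']$, and the two shifts cancel. In both cases the last product equals $[a'=a''][c'=c'']$, so the second coordinate is
$$z''+[a=a''][c=c'']+[a'=a''][c'=c''],$$
which is symmetric. So (3) holds.

**Step 3: the resulting $r$ is (1).** We compute $\sigma_x$ and $\gamma_y$. Let $x=(a,z,c)$, $y=(b,w,e)$, $\varepsilon=[b=a+z]$ and $\eta=[b=a+z]\,[e=c+\varepsilon]$. Since $[a=b-z]=\varepsilon$ and $[c=e-\varepsilon]=[e=c+\varepsilon]$, (8) gives
$$L_x(b-z,\;w-\eta,\;e-\varepsilon)=\big(b,\ \ w-\eta+[a=b-z]\,[c=e-\varepsilon],\ \ e-\varepsilon+\varepsilon\big)=(b,w,e)=y.$$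
Hence $\sigma_x(y)=(b-z,\,w-\eta,\,e-\varepsilon)$. Applying (8) with this point as the index,
$$\gamma_y(x)=L_{\sigma_x(y)}(x)=\big(a+w-\eta,\ z+[b-z=a][e-\varepsilon=c],\ c+[b-z=a]\big)=\big(a+w-\eta,\;z+\eta,\;c+\varepsilon\big).$$
This is exactly (1).

**Step 4: each $\gamma_y$ is bijective.** This is the remaining hypothesis of Lemma 1. Fix $y=(b,w,e)$ and let $\gamma_y(x)=(a_1,z_1,c_1)$. The two occurrences of $\eta$ cancel in the sum $a_1+z_1=a+z+w$, so $a+z=a_1+z_1-w$ is determined by the image. Hence $\varepsilon=[b=a+z]$ is determined. Then $c=c_1-\varepsilon$ is determined, then $\eta$, and then $z=z_1-\eta$ and $a=a_1-w+\eta$. So $\gamma_y$ is injective, and it is bijective because $X$ is finite.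

By Lemma 1, $(X,r)$ is a solution.

## Simplicity: any identification spreads to all of $X$

Let $f:(X,r)\to(Y,s)$ be an epimorphism that is not an isomorphism, and let $x\sim x'$ mean $f(x)=f(x')$. Since bijective homomorphisms are isomorphisms, $f$ is not injective, so $\sim$ identifies two distinct points. Relation (6) holds. We show that $\sim$ has only one class, so that $|Y|=1$.

For $b\in\mathbb Z/m$ let $F_b=\{b\}\times\mathbb Z/m\times\mathbb Z/n$. By (8), the bijection $L_{(a,z,c)}$ maps $F_b$ into $F_{b+z}$, and onto it because the two sets have the same size.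

**Step 5: if two points with different first coordinates are identified, then $\sim$ has one class.** Let $y\sim y'$ with $y\in F_b$, $y'\in F_{b'}$ and $b\neq b'$. Let $E$ be the class of $y'$.

*First, $F_b\subseteq E$.* For every $f_0\in\mathbb Z/n$ the map $L_{(b,0,f_0)}$ fixes $y'$: its shift of the first coordinate is $0$, and both brackets in (8) carry the factor $[b=b']=0$. So if $v\in E$, then (6) gives $L_{(b,0,f_0)}(v)\sim L_{(b,0,f_0)}(y')=y'$. That is, $L_{(b,0,f_0)}(E)\subseteq E$. On $F_b$ the map acts by
$$L_{(b,0,f_0)}(b,w,e)=\big(b,\;w+[f_0=e],\;e+1\big).$$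
Suppose $(b,w,e)\in E$. Taking $f_0=e$ gives $(b,w+1,e+1)\in E$. If $n>1$, taking some $f_0\ne e$ gives $(b,w,e+1)\in E$; if $n=1$ this is trivially true, as $e+1=e$. So the set of pairs $(w,e)$ with $(b,w,e)\in E$ is closed under adding $(1,1)$ and $(0,1)$. Adding $(0,1)$ repeatedly, $n-1$ times, subtracts $(0,1)$, so the set is closed under adding $(1,0)=(1,1)-(0,1)$ as well. It is non-empty because $y\in E\cap F_b$. Hence it is all of $\mathbb Z/m\times\mathbb Z/n$, and $F_b\subseteq E$.

*Second, every $F_{b''}$ lies in a single class.* Let $t=b''-b$. The map $L_{(0,t,0)}$ maps $F_b$ onto $F_{b''}$, and by (6) it sends identified points to identified points.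

*Third, neighboring sets $F_{b''}$ and $F_{b''+1}$ lie in the same class.* Since $F_b$ lies in one class, $(b,0,0)\sim(b,1,0)$. For $y''\in F_{b''}$, (6) gives $L_{(b,0,0)}(y'')\sim L_{(b,1,0)}(y'')$. The left point is in $F_{b''}$ and the right point is in $F_{b''+1}$. As each of these sets lies in a single class, they lie in the same one. This holds for every $b''\in\mathbb Z/m$, so there is only one class.

**Step 6: if two points with different second coordinates are identified, then $\sim$ has one class.** Let $x=(a,z,c)\sim x'=(a',z',c')$ with $z\neq z'$. Take any $y=(b,w,e)$. By (6), $L_x(y)\sim L_{x'}(y)$. Their first coordinates are $b+z$ and $b+z'$, which differ. Step 5 applies.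

**Step 7: if two points differing only in the third coordinate are identified, then $\sim$ has one class.** Here the guarded comparison in (8) is needed. Let $x=(a,z,c)\sim x'=(a,z,c')$ with $c\ne c'$; this can happen only when $n>1$. By (6), $L_x(x)\sim L_x(x')$. From (8),
$$L_x(x)=(a+z,\;z+1,\;c+1),\qquad L_x(x')=(a+z,\;z,\;c'+1),$$
because $[c=c]=1$ and $[c=c']=0$. The second coordinates $z+1$ and $z$ differ because $m>1$. Step 6 applies.

Two distinct identified points fall under Step 5, Step 6 or Step 7. So $\sim$ has one class and $|Y|=1$. Since $|X|=m^2n>1$, the solution $(X,r)$ is simple. This proves Theorem A. $\blacksquare$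

Attempts 1 and 2 show which parts of (8) this argument depends on. In Attempt 1, Step 7 breaks, since there $L_x(x)$ and $L_x(x')$ have the same second coordinate. In Attempt 2, Step 5 breaks, since $c$ never moves and one cannot fill $F_b$.

## Which finite cardinalities occur

**Proof of Theorem B, "if".** If $p^2$ divides $N$ for a prime $p$, apply Theorem A with $m=p$ and $n=N/p^2\ge1$; this uses the case $n=1$ when $N=p^2$. If $N$ is prime, the solution $r(x,y)=(y-1,x+1)$ on $\mathbb Z/N$ was shown to be simple above.

The integers $N>1$ that remain are the squarefree composite ones. To exclude them we need three more notions.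

**Definition (indecomposable).** A finite solution $(X,r)$ is *indecomposable* if $X$ is not a disjoint union $U\sqcup V$ of non-empty subsets invariant under all $\sigma_x$. Equivalently, the group generated by the $\sigma_x$ is transitive on $X$.

Some texts ask instead for $r(U\times U)\subseteq U\times U$ and $r(V\times V)\subseteq V\times V$; for finite $X$ these decompositions are the same. Indeed, given the latter, $\sigma_u(U)=U$ for $u\in U$ by finiteness, so $\sigma_u(V)=V$; the same argument applies to $\sigma_v$ for $v\in V$. Conversely, if $U$ and $V$ are invariant under all $\sigma_x$, they are invariant under all $L_x$, and $\gamma_y(x)=L_{\sigma_x(y)}(x)$ lies in the same part as $x$. The trivial solution on two points is decomposable; the permutation solution of an $N$-cycle on $N$ points is indecomposable.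

**Definition (retraction).** For a finite solution $(X,r)$, write $x\approx x'$ if $\sigma_x=\sigma_{x'}$. The *retraction* $\mathrm{Ret}(X,r)$ is the induced solution on $X/{\approx}$.

This is a standard construction; here is why it works. Let $x\approx x'$ and $y\approx y'$, so $L_x=L_{x'}$ and $L_y=L_{y'}$. By (3), which holds by Lemma 2,
$$L_{L_x(y)}=L_{L_y(x)}L_yL_x^{-1}=L_{L_{y'}(x)}L_{y'}L_x^{-1}=L_{L_x(y')}.$$
So $L_x(y)\approx L_x(y')=L_{x'}(y')$. Hence the $L_x$ induce maps on $X/{\approx}$, indexed by $X/{\approx}$. The induced maps are surjective, so bijective by finiteness, and they inherit (3). The associated maps $\gamma$ on the quotient are induced by the $\gamma_y$, because $\gamma_y(x)=L_{L_x^{-1}(y)}(x)$; they too are surjective, hence bijective. By Lemma 1 the quotient is a solution, and by (5) the projection $X\to X/{\approx}$ is an epimorphism.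

**Definition (multipermutation solution).** Put $\mathrm{Ret}^0(X,r)=(X,r)$ and $\mathrm{Ret}^{k+1}(X,r)=\mathrm{Ret}(\mathrm{Ret}^k(X,r))$. The solution is a *multipermutation solution of level* $k$ if $k$ is the least integer with $|\mathrm{Ret}^k(X,r)|=1$.

For instance, a permutation solution on more than one point has level $1$. The solution with four points from (7) is not a multipermutation solution: its four maps $L_x$ are distinct, so it equals its own retraction at every stage.

**The theorem we quote.** *Every indecomposable solution whose cardinality is a product of distinct primes $p_1\cdots p_k$ is a multipermutation solution of level at most $k$.* This is in F. Cedó and J. Okniński, "Indecomposable solutions of the Yang–Baxter equation of square-free cardinality", Adv. Math. 430 (2023), 109221, where it is also noted that there is no simple solution of non-prime squarefree cardinality. We do not prove the theorem here, but we do derive the consequence we need from it.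

**Proof of Theorem B, "only if".** Let $N$ be squarefree and composite, so $N\ge6$, and suppose that $(X,r)$ is a simple solution with $|X|=N$.

**Step 8: $(X,r)$ is indecomposable.** This lets us apply the quoted theorem. Suppose $X=U\sqcup V$ with $U,V$ non-empty and invariant under all $\sigma_x$. Let $f$ send $U$ to $0$ and $V$ to $1$, and give $\{0,1\}$ the trivial solution. Then $f(\sigma_x(y))=f(y)$, so the first homomorphism condition holds, and by Lemma 2 so does the second. Thus $f$ is an epimorphism onto a solution with two points. As $|X|>2$, this contradicts simplicity.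

**Step 9: all $\sigma_x$ are equal.** By the quoted theorem, $(X,r)$ is a multipermutation solution. The projection $X\to\mathrm{Ret}(X,r)$ is an epimorphism. It is not injective: otherwise it would be an isomorphism, and then $\mathrm{Ret}^k(X,r)$ would have $N>1$ points for every $k$. By simplicity $|\mathrm{Ret}(X,r)|=1$, which means that all $\sigma_x$ equal a single permutation $\sigma$.

**Step 10: such a solution is not simple.** By indecomposability the group generated by $\sigma$ is transitive, so $\sigma$ is an $N$-cycle. After renaming the points, $X=\mathbb Z/N$ and $\sigma(y)=y-1$. Let $p$ be a prime dividing $N$. Reduction modulo $p$ is an epimorphism onto the permutation solution of $y\mapsto y-1$ on $\mathbb Z/p$: the first homomorphism condition is immediate, and the second follows by Lemma 2. Since $N$ is composite, $1<p<N$, which contradicts simplicity. $\blacksquare$
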